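# Inverse Turán numbers of even paths

## Theorem 1 and what it says

**Theorem 1.** For fixed $t\ge 2$ and $k\to\infty$,
$$\mathrm{ex}^{-1}(k,P_{2t})=\frac{k^2}{2(t-1)^2}\left(1-\frac1t\right)+o(k^2)=\frac{k^2}{2t(t-1)}+o(k^2).$$
The lower bound is attained by balanced complete $t$-partite graphs.

The two forms agree because $\frac{1}{2(t-1)^2}\cdot\frac{t-1}{t}=\frac{1}{2t(t-1)}$. Let us read the symbols.

**Definition (Turán number in a host graph).** For graphs $G$ and $F$, $\mathrm{ex}(G,F)$ is the maximum number of edges in an $F$-free subgraph of $G$, that is, a subgraph of $G$ that contains no subgraph isomorphic to $F$.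

**Definition (inverse Turán number).** For a graph $F$ and a positive integer $k$,
$$\mathrm{ex}^{-1}(k,F)=\sup\{e(G): G\text{ is a graph with }\mathrm{ex}(G,F)<k\}.$$

Here $P_\ell$ is the path with $\ell$ edges, hence $\ell+1$ vertices. So the question is: if every $F$-free subgraph of $G$ has fewer than $k$ edges, how many edges can $G$ have? We choose both the size and the shape of $G$. A large $G$ has many edges but also large $F$-free subgraphs; a dense $G$ has many edges on few vertices, but density also helps the $F$-free subgraphs.

If $G_1\subseteq G_2$ then $\mathrm{ex}(G_1,F)\le\mathrm{ex}(G_2,F)$. In particular, every finite subgraph of an infinite $G$ with $\mathrm{ex}(G,F)<k$ satisfies the same condition, so the supremum does not change if we restrict to finite graphs. From now on graphs are finite and simple.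

A tiny example: $\mathrm{ex}^{-1}(3,P_3)=4$. For $G=C_4$, any three edges form a $P_3$, so $\mathrm{ex}(C_4,P_3)=2<3$. Now suppose some $G$ with at least $5$ edges has $\mathrm{ex}(G,P_3)\le 2$; pass to a subgraph with exactly $5$ edges and no isolated vertices. Any three of its edges must form a $P_3$. So there is no star $K_{1,3}$, the maximum degree is at most $2$, and the graph is a union of paths and cycles. It is connected, since otherwise some component has at least two edges, and two edges from it with one edge from another component form no $P_3$. So it is $P_5$ or $C_5$. In either one, two consecutive edges together with an edge disjoint from both of them form no $P_3$, a contradiction.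

The case $t=1$ is excluded for a good reason. A star with $N$ edges has no two disjoint edges, so $\mathrm{ex}(K_{1,N},P_2)=1$, and $\mathrm{ex}^{-1}(k,P_2)=\infty$ for $k\ge2$. Likewise $\mathrm{ex}(K_{1,N},K_{1,r})\le r-1$ for every $r\ge 1$, so $\mathrm{ex}^{-1}(k,K_{1,r})=\infty$ when $k\ge r$. "Not a star" will be a hypothesis below.

The formula of Theorem 1, with the statement that it is attained asymptotically by a balanced complete $t$-partite graph, is posed as a conjecture in the source of the problem: Ervin Győri, Nika Salia, Casey Tompkins, Oscar Zamora, "Inverse Turán numbers", arXiv:2007.07042 (2020). So the conjecture is true for every $t\ge2$. We also prove three companions. A tree is bipartite in a unique way up to swapping, so we may speak of its two colour classes; for $P_{2t}$ they have sizes $t$ and $t+1$. We write $T_t(N)$ for the balanced complete $t$-partite graph on $N$ vertices, whose parts differ in size by at most one.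

**Theorem 2.** For every tree $F$ with colour classes of sizes $t$ and $t+1$ ($t\ge2$), $\mathrm{ex}^{-1}(k,F)\le\frac{k^2}{2t(t-1)}+o(k^2)$.

For $t=2$ there are two such trees: $P_4$, and the star $K_{1,3}$ with one edge subdivided.

**Theorem 3 (stability).** Let $F$ be as in Theorem 2. For every $\alpha>0$ there are $\xi>0$ and $k_0$ such that the following holds. If $k\ge k_0$, $\mathrm{ex}(G,F)<k$ and $e(G)\ge\left(\frac1{2t(t-1)}-\xi\right)k^2$, then, after adding isolated vertices to $G$ if necessary, there is a balanced complete $t$-partite graph $T_t(N)$, $N=\lfloor k/(t-1)\rfloor$, on a subset of $V(G)$ with $|E(G)\,\triangle\,E(T_t(N))|\le\alpha k^2$.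

**Theorem 4.** If $F$ is a tree whose smaller colour class has $\tau\ge2$ vertices, then $\mathrm{ex}^{-1}(k,F)\le\frac{k^2}{2(\tau-1)^2}+o(k^2)$. Equality holds if $\mathrm{ex}(K_n,F)\le(\tau-1)n$ for all $n$; in particular $\mathrm{ex}^{-1}(k,P_{2\tau-1})=\frac{k^2}{2(\tau-1)^2}+o(k^2)$. Together with Theorem 1, this settles the asymptotics for all paths of length at least $3$.

## Complete graphs against complete multipartite graphs

The first candidate for $G$ is a complete graph. The Erdős–Gallai theorem says $\mathrm{ex}(K_n,P_\ell)\le\frac{\ell-1}{2}n$. For $\ell=2t$ we may therefore take $n=\lfloor\frac{2(k-1)}{2t-1}\rfloor$, which gives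
$$e(K_n)=\frac{2k^2}{(2t-1)^2}-O(k).$$
Compare with the claim $\frac{k^2}{2t(t-1)}$. Since $4t(t-1)=(2t-1)^2-1$, the complete graph reaches only the fraction $1-\frac1{(2t-1)^2}$ of it. So the complete graph loses, but narrowly, and the upper bound proof cannot afford to be wasteful.

Take $t=2$, so $F=P_4$ and the claim is $\frac{k^2}{4}$.

- In $K_n$, disjoint copies of $K_4$ have $\frac32$ edges per vertex. We get $n\approx\frac{2k}{3}$ and $e\approx\frac29k^2\approx0.222\,k^2$.
- In $K_{q,q}$, on $N=2q$ vertices with $q$ even, disjoint copies of $C_4$ give a $P_4$-free subgraph with one edge per vertex. The next section shows this is best possible. So $N\approx k$ and $e\approx\frac{N^2}{4}\approx\frac{k^2}4$.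
- In $K_{q,q,q}$, on $N=3q$ vertices with $q=4p$, use complete tripartite graphs on $4$ vertices with part sizes $2,1,1$; each has $5$ edges. With $p$ copies for each choice of the doubled part, every part of the host loses $2p+p+p=4p$ vertices, so these $3p$ copies cover everything. They form a $P_4$-free subgraph with $15p=\frac54N$ edges. Hence $\mathrm{ex}<k$ forces $N<\frac45k$ and $e=\frac{N^2}{3}<\frac{16}{75}k^2\approx0.213\,k^2$.

In each case the $F$-free subgraph is a union of pieces on $2t$ vertices, too small to contain $F$. How many edges such a piece can have is governed by the cliques of $G$.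

## The lower bound: $K_{t+1}$-free and $P_{2t}$-free graphs

**Lemma 5.** A $K_{t+1}$-free, $P_{2t}$-free graph $H$ on $N$ vertices has at most $(t-1)N$ edges.

*Proof.* Induction on $N$; $N=0$ is trivial. If $H$ is disconnected, apply induction to the components and add. So let $H$ be connected.

If $N\le2t-1$, then $e(H)\le\frac{N(N-1)}2\le(t-1)N$.

If $N=2t$, Turán's theorem bounds $e(H)$ by the number of edges of $T_t(2t)$, whose $t$ parts have size $2$. So $e(H)\le\binom{2t}2-t=2t(t-1)=(t-1)N$. Only here is $K_{t+1}$-freeness used directly.

Let $N\ge2t+1$. We claim that some vertex has degree at most $t-1$. Suppose all degrees are at least $t$, and let $v_0v_1\dots v_l$ be a longest path. All neighbours of $v_0$ and of $v_l$ lie on it, so $l\ge t\ge2$; and $l\le2t-1$ because $H$ is $P_{2t}$-free. The sets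
$$\{i:v_0v_{i+1}\in E(H)\}\quad\text{and}\quad\{i:v_iv_l\in E(H)\}$$
are subsets of $\{0,\dots,l-1\}$ of size at least $t$. As $2t>l$, they share some $i$. Then $v_0v_{i+1}v_{i+2}\dots v_lv_iv_{i-1}\dots v_0$ is a cycle through all $l+1$ vertices of the path. Since $l+1\le2t<N$ and $H$ is connected, some vertex outside the cycle has a neighbour on it. Open the cycle at that neighbour: this gives a path with $l+2$ vertices, longer than the longest one, a contradiction.

Delete a vertex of degree at most $t-1$. By induction $e(H)\le(t-1)+(t-1)(N-1)=(t-1)N$. $\square$

**Lower bound in Theorem 1.** Let $q=\left\lfloor\frac{k-1}{t(t-1)}\right\rfloor$ and let $G$ be the complete $t$-partite graph with all parts of size $q$. Every subgraph of $G$ is $K_{t+1}$-free, so Lemma 5 gives $\mathrm{ex}(G,P_{2t})\le(t-1)tq\le k-1<k$. Moreover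
$$e(G)=\binom t2q^2=\frac{t(t-1)}2\left(\frac{k}{t(t-1)}-O(1)\right)^2=\frac{k^2}{2t(t-1)}-O(k).$$

## Centre sets, Theorem 4, and the missing factor $1-\frac1t$

We turn to upper bounds: from $\mathrm{ex}(G,F)<k$ we must bound $e(G)$, so we must find large $F$-free subgraphs in an arbitrary $G$. If $F$ is a tree whose colour classes both have at least $t$ vertices, one such subgraph is easy to name. The graph $K_{t-1,s}$ contains no $F$: as $F$ is connected, an embedding would put a whole colour class of $F$, at least $t$ vertices, into the side of size $t-1$. And $K_{t-1,s}$ has nearly $t-1$ edges per vertex when $s$ is large. So the first plan is to cover almost all of $G$ by disjoint graphs $K_{t-1,s}$. For that we want all degrees to be linear in the number of vertices.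

**Lemma 6.** Let $F$ be a tree that is not a star, $\eta\in(0,1)$, $\mathrm{ex}(G,F)<k$. Then $G$ has a (possibly empty) subgraph $G'$ with $n'<2k$ vertices, minimum degree at least $\eta k\ge\frac\eta2n'$, and $e(G')\ge e(G)-2\eta k^2$. If $G'$ is nonempty then $n'>\eta k$.

*Proof.* Remove isolated vertices; let $n$ vertices remain. Take an inclusion-minimal set of edges covering all of them. By minimality, no edge of it has both endpoints covered by other edges of it. So it is a forest of stars, each with at least one edge. A star on $c\ge2$ vertices has $c-1\ge\frac c2$ edges, so the forest has at least $\frac n2$ edges. It is $F$-free: $F$ is connected, and a tree contained in a star is a star. Hence $\frac n2<k$, that is, $n<2k$.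

Now repeatedly delete vertices of current degree less than $\eta k$. Fewer than $2k$ vertices are deleted, so at most $\eta k\cdot2k$ edges are lost. What remains is $G'$. If it is nonempty, a vertex of it has at least $\eta k$ neighbours in it, so $n'>\eta k$. $\square$

In particular $\mathrm{ex}^{-1}(k,F)\le\binom{2k}2$ is finite when $F$ is not a star.

**Lemma 7.** Let $t\ge2$ and $\eta,\gamma\in(0,1)$. There are $L=L(t,\eta,\gamma)$ and $n_1$ such that every graph $G$ on $n\ge n_1$ vertices with minimum degree at least $\eta n$ contains $L$ pairwise disjoint sets of $t-1$ vertices such that all but at most $\gamma n$ vertices of $G$ are adjacent to all members of at least one of the sets.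

*Proof.* Pick $L$ with $(1-\eta^{t-1})^L\le\frac\gamma4$. Choose $L$ independent uniformly random $(t-1)$-tuples of vertices, all entries independent. A given vertex $v$ is adjacent to all entries of a given tuple with probability $\left(\frac{\deg v}n\right)^{t-1}\ge\eta^{t-1}$. So the expected number of vertices that are completely adjacent to none of the tuples is at most $\frac\gamma4n$, and by Markov's inequality this number exceeds $\gamma n$ with probability at most $\frac14$. The $(t-1)L$ entries fail to be distinct with probability at most $\frac{((t-1)L)^2}n<\frac12$ for $n$ large. With positive probability neither event occurs. $\square$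

Call the sets of Lemma 7 *centre sets*, and let $C$ be their union, $|C|=(t-1)L$.

**Proof of Theorem 4.** Put $t=\tau$. Both colour classes of $F$ have at least $\tau\ge2$ vertices, so $F$ is not a star. Let $\mathrm{ex}(G,F)<k$, let $\eta\in(0,1)$ and $\beta\in(0,\frac12)$, and take $G'$ from Lemma 6. If $G'$ is empty, then $e(G)\le2\eta k^2$. Otherwise $n'>\eta k$ is large when $k$ is large, and Lemma 7 applies to $G'$ with $\frac\eta2$ in place of $\eta$ and $\gamma=\frac{\beta}{2(\tau-1)}$. Join each vertex outside $C$ to all members of one centre set, whenever some centre set allows it. Each component is an isolated vertex or lies in some $K_{\tau-1,s}$, so the subgraph is $F$-free, and it has at least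
$$(\tau-1)(n'-|C|-\gamma n')=\left(\tau-1-\tfrac\beta2\right)n'-(\tau-1)|C|\ge(\tau-1-\beta)n'$$
edges for $k$ large. This number is less than $k$, so $n'\le\frac{k}{\tau-1-\beta}$ and
$$e(G)\le\frac{n'^2}2+2\eta k^2\le\frac{k^2}{2(\tau-1-\beta)^2}+2\eta k^2 .$$
This bound also holds when $G'$ is empty. Since $\beta,\eta$ are arbitrary, the upper bound follows.

If $\mathrm{ex}(K_n,F)\le(\tau-1)n$ for all $n$, take $G=K_n$ with $n=\left\lfloor\frac{k-1}{\tau-1}\right\rfloor$. Then $\mathrm{ex}(G,F)\le k-1<k$ and $e(G)=\frac{k^2}{2(\tau-1)^2}-O(k)$. For $F=P_{2\tau-1}$ both colour classes have size $\tau$, and the hypothesis is the Erdős–Gallai bound $\frac{\ell-1}2n$ with $\ell=2\tau-1$. $\square$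

Apply the same argument to $P_{2t}$, whose smaller class has $t$ vertices. It gives $\frac{k^2}{2(t-1)^2}$ and misses the factor $1-\frac1t$. The exact point of failure is the line $e(G)\le\frac{n'^2}2+2\eta k^2$: we know that $n'$ is at most about $\frac k{t-1}$, but we know nothing about density. If $G$ has density above $1-\frac1t$, it contains copies of $K_{t+1}$, and these must be turned into extra edges of the $F$-free subgraph.

## The exchange rate between density and extra edges

How much extra do we need? Suppose that $G$, on $n$ vertices, has an $F$-free subgraph with $(t-1+\nu)n$ edges. Then $n<\frac{k}{t-1+\nu}$, and the target $e(G)\le\frac{k^2}{2t(t-1)}$ follows as soon as $\frac{2e(G)}{n^2}\le\frac{(t-1+\nu)^2}{t(t-1)}$. Now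
$$1-\frac1t+\frac{2\nu}t=\frac{(t-1)(t-1+2\nu)}{t(t-1)}=\frac{(t-1+\nu)^2-\nu^2}{t(t-1)}. \tag{1}$$
So it is enough that density and gain $\nu$ are tied by the *linear* relation
$$\frac{2e(G)}{n^2}\le1-\frac1t+\frac{2\nu}t,$$
up to small errors. There is even $\frac{\nu^2}{t(t-1)}$ to spare, which will give stability. At $\nu=\frac12$ the linear bound reads $\frac{2e(G)}{n^2}\le1$, and the complete graph is right there.

Where should the gain come from? A tree $F$ with colour classes $t,t+1$ has $2t+1$ vertices, so any graph on $2t$ vertices is $F$-free. Take a complete multipartite graph on $2t$ vertices with all parts of size $1$ or $2$. If $d$ parts have size $2$, it has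
$$\binom{2t}2-d=2t(t-1)+(t-d)$$
edges. The first term is $t-1$ per vertex, exactly what a vertex joined to a centre set contributes. So the gain of such a piece over the centre-set construction is $t-d$.

Using one kind of piece does not suffice, as we see for $t=2$. With $K_4$'s only, the balanced complete tripartite graph gives no gain, and from $n\le k$ and $e\approx\frac{n^2}3$ we get only $\frac{k^2}3$. With part sizes $2,1,1$ only, the graph $K_n$ gives gain $\frac14$ per vertex, so $n\le\frac45k$ and $e\le\frac{n^2}2\le\frac8{25}k^2$. Both exceed $\frac{k^2}4$. The best mixture depends on $G$. So we let a linear program choose the mixture, and the solution of the dual program will bound the density.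

## A weighted Turán inequality

Think of $R$ below as the reduced graph of a regularity partition: its vertices are clusters.

**Definition.** For a graph $R$ on $[M]=\{1,\dots,M\}$, let $\mathcal A(R)$ be the set of $a\in\{0,1,2\}^M$ with $\sum_ia_i=2t$ whose support $\{i:a_i>0\}$ is a clique of $R$. Put $g(a)=t-|\{i:a_i=2\}|$.

At most $t$ entries of $a$ can equal $2$, so $0\le g(a)\le t$. The vector $a$ describes a piece with $a_i$ vertices in cluster $i$, and $g(a)$ is its gain.

Consider the linear program
$$\max\Bigl\{\sum_{a\in\mathcal A(R)}g(a)z_a:\ z\ge0,\ \sum_aa_iz_a\le1\ \text{ for all } i\in[M]\Bigr\} \tag{2}$$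
and its dual
$$\min\Bigl\{\sum_iw_i:\ w\ge0,\ \sum_ia_iw_i\ge g(a)\ \text{ for all }a\in\mathcal A(R)\Bigr\}. \tag{3}$$
In (2), $z_a$ is the amount of pieces of type $a$, and each cluster has capacity $1$. In (3), $w_i$ is a price on cluster $i$, and every piece must cost at least its gain. Linear programming duality says that if both programs are feasible, both have optimal solutions and their values agree.

Here are two examples with $t=2$. Let $R$ be a triangle. The members of $\mathcal A(R)$ are the permutations of $(2,2,0)$, with gain $0$, and of $(2,1,1)$, with gain $1$. Taking $z_a=\frac14$ for each permutation of $(2,1,1)$ fills every cluster and has value $\frac34$; the prices $w=(\frac14,\frac14,\frac14)$ are feasible with the same value. Now add a fourth vertex joined only to vertex $1$. The new members of $\mathcal A(R)$ have support $\{1,4\}$ and gain $0$, so the optimum is still $\frac34$, with prices $(\frac14,\frac14,\frac14,0)$. Prices need not be uniform.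

We want the density of $R$ to be at most $1-\frac1t+\frac2t\cdot(\text{average price})$. In the triangle this reads $\frac23\le\frac12+\frac14$.

**Lemma 8.** Let $w\in\mathbb R_{\ge0}^M$ satisfy $\sum_ia_iw_i\ge g(a)$ for all $a\in\mathcal A(R)$. Then
$$\frac{2e(R)}{M^2}\le1-\frac1t+\frac2t\cdot\frac1M\sum_iw_i.$$

If $R$ is $K_{t+1}$-free, every $a\in\mathcal A(R)$ has all its nonzero entries equal to $2$ (its support has at most $t$ elements), so $g\equiv0$ on $\mathcal A(R)$, $w=0$ is allowed, and the lemma is the density form of Turán's theorem.

*Proof.*

**Step 1: a quadratic form on the simplex.** The purpose is to replace the uniform vector by a maximizer, which has more structure. On $\{x\ge0,\ \sum x_i=1\}$ let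
$$\Phi(x)=\sum_{(i,j):\,ij\in E(R)}x_ix_j-\frac2t\sum_iw_ix_i,$$
the first sum over ordered pairs. At $x\equiv\frac1M$ the value is $\frac{2e(R)}{M^2}-\frac2t\cdot\frac1M\sum_iw_i$. So it suffices to show $\max\Phi\le1-\frac1t$.

**Step 2: reduction to cliques.** The purpose is to make the support of the maximizer a clique, where $\Phi$ is explicit. Among all maximizers take $x$ with smallest support. Suppose $i,j$ in the support are non-adjacent. Along $x+s(e_i-e_j)$ the coefficient of $s^2$ in $\Phi$ comes only from the product $x_ix_j$, which does not occur. So $\Phi$ is affine in $s$. Since $x_i,x_j>0$, the maximum $s=0$ is interior to the segment on which the point stays in the simplex, so $\Phi$ is constant on that segment. Move to its end, where $x_i$ or $x_j$ vanishes: we get a maximizer with smaller support, a contradiction. So the support is a clique $K$, and there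
$$\Phi(x)=1-\sum_{i\in K}x_i^2-\frac2t\sum_{i\in K}w_ix_i.$$
Substitute $m_i=2tx_i$. Then $\sum x_i^2+\frac2t\sum w_ix_i=\frac1{t^2}\sum_{i\in K}\left(\frac{m_i^2}4+w_im_i\right)$, and the required inequality becomes
$$\Psi(m):=\sum_{i\in K}\left(\frac{m_i^2}4+w_im_i\right)\ge t\qquad\text{for all }m\in\mathbb R^K_{\ge0}\text{ with }\sum_im_i=2t. \tag{4}$$
The scaling is chosen so that $m$ has total mass $2t$, like the vectors of $\mathcal A(R)$. The remaining task is to pass from real $m$ to vectors with entries in $\{0,1,2\}$.

**Step 3: first-order conditions.** The purpose is to split into a case where (4) is immediate and a case where all $m_i<2$. Let $m$ minimize $\Psi$ on this compact set. The partial derivative is $\frac{m_i}2+w_i$. If $m_i>0$, moving a little mass from $i$ to $j$ cannot decrease $\Psi$, so $\frac{m_i}2+w_i\le\frac{m_j}2+w_j$. Hence there is $\theta$ with $\frac{m_i}2+w_i=\theta$ for all $i$ with $m_i>0$.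

**Step 4: the case $\theta\ge1$.** If $m_i>0$, then $\frac{m_i}4+w_i=\frac{\theta+w_i}2\ge\frac\theta2$. Therefore $\Psi(m)=\sum_im_i\left(\frac{m_i}4+w_i\right)\ge\frac\theta2\cdot2t=\theta t\ge t$.

**Step 5: the case $\theta<1$, by rounding.** The purpose is to bound $\Psi$ below by a linear function whose minimum is at a vector of $\mathcal A(R)$. Now $m_i\le2\theta<2$ for all $i$. Split $m_i=p_i+q_i$ with $p_i=\min(m_i,1)$ and $q_i=\max(m_i-1,0)$; both lie in $[0,1]$. Since $(m_i-2)^2\ge0$, we have $\frac{m_i^2}4\ge m_i-1$, hence $\frac{m_i^2}4\ge q_i$. So
$$\Psi(m)\ge\sum_{i\in K}\bigl(w_ip_i+(1+w_i)q_i\bigr).$$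
The right side is linear in $(p,q)$, and $(p,q)$ lies in the polytope $\{y\in[0,1]^{2|K|}:\sum y=2t\}$. Every vertex of this polytope is a $0/1$ vector: a point with a non-integral coordinate has at least two of them, because the sum is an integer, and raising one and lowering the other by small amounts, in both directions, shows that it is not a vertex. A linear function on a polytope attains its minimum at a vertex. So the right side is at least its value at some $0/1$ point $(p',q')$ of the polytope.

Let $a_i=p_i'+q_i'$ on $K$ and $a_i=0$ elsewhere. Then $a\in\{0,1,2\}^M$, $\sum a_i=2t$, and the support is a subset of the clique $K$; so $a\in\mathcal A(R)$. If $a_i=2$ then $q_i'=1$, so $\sum q_i'\ge|\{i:a_i=2\}|=t-g(a)$. The value at $(p',q')$ is therefore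
$$\sum_ia_iw_i+\sum_{i\in K}q_i'\ge g(a)+t-g(a)=t,$$
which proves (4). $\square$

## Packing pieces by regularity

We recall what is needed. For disjoint vertex sets $A,B$ the density is $d(A,B)=\frac{e(A,B)}{|A||B|}$. The pair $(A,B)$ is $\varepsilon$-regular if $|d(X,Y)-d(A,B)|\le\varepsilon$ whenever $X\subseteq A$, $Y\subseteq B$, $|X|\ge\varepsilon|A|$, $|Y|\ge\varepsilon|B|$. A complete bipartite pair is $\varepsilon$-regular for every $\varepsilon>0$. If $A=A_1\cup A_2$ and $B=B_1\cup B_2$ are split into halves and the edges are all those from $A_1$ to $B_1$ and from $A_2$ to $B_2$, then $d(A,B)=\frac12$ but $d(A_1,B_1)=1$, so the pair is not $\varepsilon$-regular for $\varepsilon<\frac12$.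

Szemerédi's regularity lemma: for all $\varepsilon>0$ and $M_0$ there is $M_1$ such that every graph on sufficiently many vertices, say $n$, has a partition $V_0\cup V_1\cup\dots\cup V_M$ of its vertex set with $M_0\le M\le M_1$, $|V_0|\le\varepsilon n$, $|V_1|=\dots=|V_M|$, in which all but at most $\varepsilon M^2$ of the pairs $(V_i,V_j)$, $1\le i<j\le M$, are $\varepsilon$-regular.

**Proposition 9.** Let $t\ge2$ and $\eta,\beta\in(0,1)$. There is $n_0$ such that for every graph $G$ on $n\ge n_0$ vertices with minimum degree at least $\eta n$ there is $\nu\in[0,\frac12]$ with: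

(a) $G$ has a subgraph with at least $(t-1+\nu-\beta)n$ edges, each of whose components has at most $2t$ vertices or is contained in some $K_{t-1,s}$;

(b) $2e(G)\le\left(1-\frac1t+\frac{2\nu}t+\beta\right)n^2$;

(c) $G$ can be made $K_{t+1}$-free by deleting at most $(\beta+2t\nu)n^2$ edges.

The point is that one and the same number $\nu$ appears in all three parts: (a) uses the optimal solution of (2), while (b) and (c) use the optimal solution of (3).

*Proof.* Let
$$h=2t,\quad\delta=\rho=\frac\beta8,\quad\varepsilon=\min\left\{\frac\beta{16},\frac{\rho(\delta/2)^h}{2h}\right\},\quad M_0=\left\lceil\frac8\beta\right\rceil,\quad\gamma=\frac\beta{4t}.$$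
"For $n$ large" means large in terms of $t,\eta,\beta$ only.

**Step 1: the reduced graph.** The purpose is to replace $G$ by a graph $R$ of bounded size at a small cost in edges. Apply the regularity lemma with $\varepsilon$ and $M_0$, and let $m=|V_1|=\dots=|V_M|$. Let $R$ be the graph on $[M]$ whose edges are the $\varepsilon$-regular pairs of density at least $\delta$. Let $D$ be the set of edges of $G$ that meet $V_0$, lie inside a cluster, or lie in a pair not in $E(R)$. Edges meeting $V_0$ number at most $\varepsilon n^2$. Edges inside clusters number at most $M\frac{m^2}2\le\frac{n^2}{2M_0}$. Edges in irregular pairs number at most $\varepsilon M^2m^2\le\varepsilon n^2$. Edges in pairs of density below $\delta$ number at most $\binom M2\delta m^2\le\frac\delta2n^2$. So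
$$|D|\le\left(2\varepsilon+\frac1{2M_0}+\frac\delta2\right)n^2\le\left(\frac\beta8+\frac\beta{16}+\frac\beta{16}\right)n^2=\frac\beta4n^2,\qquad e(G)\le e(R)m^2+\frac\beta4n^2. \tag{5}$$

**Step 2: the number $\nu$.** The purpose is to define $\nu$ from the linear programs of $R$. If $\mathcal A(R)=\emptyset$, the value is $0$ and we take $w=0$. Otherwise (2) is feasible with $z=0$, and (3) is feasible with $w\equiv\frac12$, because $\sum_ia_i\cdot\frac12=t\ge g(a)$. By duality there are optimal $z$ and $w$ with equal values. In all cases write the common value as $\nu M$. It is nonnegative, and at most $\frac M2$ because $w\equiv\frac12$ is feasible. So $0\le\nu\le\frac12$.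

**Step 3: part (b).** The purpose is to turn prices into a density bound. By (5), $m\le\frac nM$, and Lemma 8 with the optimal $w$,
$$2e(G)\le\frac{2e(R)}{M^2}n^2+\frac\beta2n^2\le\left(1-\frac1t+\frac{2\nu}t+\beta\right)n^2.$$

**Step 4: part (c).** The purpose is to show that copies of $K_{t+1}$ essentially use expensive clusters. Call cluster $i$ heavy if $w_i\ge\frac1{2t}$. Since $\sum w_i=\nu M$, there are at most $2t\nu M$ heavy clusters, and they contain at most $2t\nu Mm\le2t\nu n$ vertices. Delete $D$ and all edges meeting heavy clusters; this is at most $\left(\frac\beta4+2t\nu\right)n^2$ edges. Suppose a $K_{t+1}$ remains. Its vertices lie in distinct non-heavy clusters that form a $(t+1)$-clique of $R$. Let $a$ equal $2$ on $t-1$ of these indices, $1$ on the other two, and $0$ elsewhere. The sum is $2(t-1)+2=2t$, so $a\in\mathcal A(R)$, and $g(a)=1$. But $\sum a_iw_i<2t\cdot\frac1{2t}=1$, contradicting the feasibility of $w$.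

**Step 5: finding one tile.** The purpose is to realize a vector $a\in\mathcal A(R)$ by an actual subgraph, inside any not too small parts of the clusters. For $a\in\mathcal A(R)$, an *$a$-tile* is a complete multipartite subgraph of $G$ with parts $A_i\subseteq V_i$, $|A_i|=a_i$. It has $2t$ vertices and, as computed above, $2t(t-1)+g(a)$ edges. For $t=2$ and $a=(2,1,1)$ it is a complete tripartite graph with $5=4+1$ edges.

**Claim.** For $n$ large, if $a\in\mathcal A(R)$ and $U_i\subseteq V_i$ with $|U_i|\ge\rho m$ for every $i$ with $a_i>0$, then there is an $a$-tile inside $\bigcup_iU_i$.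

*Proof of the Claim.* List the vertices to be chosen as $y_1,\dots,y_h$, where $y_s$ is to lie in $V_{c(s)}$ and each index $i$ occurs $a_i$ times among $c(1),\dots,c(h)$. For each $s$ keep a candidate set $C_s$, initially $C_s=U_{c(s)}$. We maintain that after $j$ choices every $s>j$ satisfies
$$|C_s|\ge\rho(\delta-\varepsilon)^jm\ge\rho\left(\frac\delta2\right)^hm\ge2h\varepsilon m,$$
where the last two inequalities follow from $\varepsilon\le\frac\beta{16}=\frac\delta2$ and from the definition of $\varepsilon$.

Now choose $y_j\in C_j$. Let $s>j$ with $c(s)\ne c(j)$. Then $(V_{c(j)},V_{c(s)})$ is an $\varepsilon$-regular pair of density at least $\delta$. Let $B_s$ be the set of vertices of $V_{c(j)}$ with fewer than $(\delta-\varepsilon)|C_s|$ neighbours in $C_s$. If $|B_s|\ge\varepsilon m$, then $d(B_s,C_s)<\delta-\varepsilon$ while $|C_s|\ge\varepsilon m$, which contradicts regularity. So $|B_s|<\varepsilon m$. Outside all the sets $B_s$ there remain at least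
$$|C_j|-h\varepsilon m\ge\frac12|C_j|\ge\frac12\rho\left(\frac\delta2\right)^hm>h$$
vertices of $C_j$ for $n$ large, because $m\ge\frac{(1-\varepsilon)n}{M_1}$. So we can choose $y_j\in C_j$ outside all $B_s$ and distinct from $y_1,\dots,y_{j-1}$. Replace $C_s$ by $C_s\cap N(y_j)$ for all $s>j$ with $c(s)\ne c(j)$; each such set shrinks at most by the factor $\delta-\varepsilon$, so the bound is maintained. At the end $y_j$ and $y_s$ are adjacent whenever $c(j)\ne c(s)$, which is an $a$-tile. $\square$

**Step 6: packing tiles.** The purpose is to turn the fractional solution $z$ into disjoint tiles with total gain almost $\nu n$. Choose greedily pairwise vertex-disjoint tiles, $\lfloor(1-\rho)z_am\rfloor$ of type $a$ for each $a\in\mathcal A(R)$. At each moment the number of used vertices in $V_i$ is at most $\sum_aa_i(1-\rho)z_am\le(1-\rho)m$. So at least $\rho m$ vertices of each cluster are unused, and the Claim provides the next tile. Rounding down loses less than one tile per type, of gain at most $t$, and $|\mathcal A(R)|\le M^{2t}$ because each $a$ is given by a sequence of $2t$ indices. With $Mm\ge(1-\varepsilon)n$ and $\nu\le\frac12$,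 the total gain is at least
$$(1-\rho)\nu Mm-tM_1^{2t}\ge(1-\rho)(1-\varepsilon)\nu n-tM_1^{2t}\ge\nu n-\frac{\rho+\varepsilon}2n-tM_1^{2t}. \tag{6}$$

**Step 7: the subgraph of part (a).** The purpose is to give every vertex outside the tiles its $t-1$ edges. Take centre sets from Lemma 7 for $\eta$ and $\gamma$, with union $C$, $|C|=(t-1)L$. Discard the tiles meeting $C$. As tiles are disjoint, these are at most $|C|$ tiles, each of gain at most $t$. Let $X$ be the vertex set of the kept tiles. Take all edges of the kept tiles, and join each vertex outside $X\cup C$, if possible, to all $t-1$ members of one centre set, one set for each vertex. Every component is a tile, on $2t$ vertices, or an isolated vertex, or is contained in some $K_{t-1,s}$.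

A tile of gain $g$ has $(t-1)\cdot2t+g$ edges, so the kept tiles have $(t-1)|X|$ edges plus their total gain. At least $n-|X|-|C|-\gamma n$ vertices get joined to a centre set. By (6) the number of edges is at least
$$(t-1)|X|+(t-1)\bigl(n-|X|-|C|-\gamma n\bigr)+\nu n-\frac{\rho+\varepsilon}2n-tM_1^{2t}-t|C|.$$
The terms with $|X|$ cancel. Moreover $(t-1)\gamma\le\frac\beta4$ and $\frac{\rho+\varepsilon}2\le\frac\beta8$. Since $|C|$ and $M_1$ are bounded in terms of $t,\eta,\beta$, the number of edges is at least
$$(t-1+\nu)n-\left(\frac\beta4+\frac\beta8\right)n-O_{t,\eta,\beta}(1)\ge(t-1+\nu-\beta)n$$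
for $n$ large. $\square$

## Proof of Theorem 2 and of the upper bound in Theorem 1

Let $F$ be a tree with colour classes of sizes $t$ and $t+1$, for example $P_{2t}$. Both classes have at least two vertices, so $F$ is not a star.

**Step 1: the subgraph of Proposition 9(a) is $F$-free.** The purpose is to be able to compare its size with $k$. The tree $F$ is connected, so a copy of it would lie in one component. It has $2t+1$ vertices, so it does not fit into $2t$ vertices. And, as we saw, it does not embed into $K_{t-1,s}$, since a whole colour class, at least $t$ vertices, would have to lie in the side of size $t-1$.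

**Step 2: the computation.** The purpose is to combine (a), (b) and identity (1). Let $\mathrm{ex}(G,F)<k$ and fix $\eta,\beta\in(0,1)$. Take $G'$ from Lemma 6. If $G'$ is empty, $e(G)\le2\eta k^2$. Otherwise $\eta k<n'<2k$ and the minimum degree of $G'$ is at least $\frac\eta2n'$. So for $k$ large Proposition 9, with $\frac\eta2$ in place of $\eta$, applies to $G'$. By (a) and Step 1, $(t-1+\nu-\beta)n'\le\mathrm{ex}(G',F)<k$, and with $n'<2k$
$$(t-1+\nu)n'\le(1+2\beta)k. \tag{7}$$
By (b), (1), (7) and $n'<2k$,
$$2e(G')\le\frac{(t-1+\nu)^2n'^2-\nu^2n'^2}{t(t-1)}+\beta n'^2\le\frac{(1+2\beta)^2k^2-\nu^2n'^2}{t(t-1)}+4\beta k^2. \tag{8}$$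
Dropping the term with $\nu^2$ and using $e(G)\le e(G')+2\eta k^2$, we get
$$e(G)\le\frac{(1+2\beta)^2}{2t(t-1)}k^2+2\beta k^2+2\eta k^2\qquad\text{for all }k\ge k_0(t,\eta,\beta).$$
This also covers the case that $G'$ is empty. Since $\eta,\beta$ are arbitrary, $\mathrm{ex}^{-1}(k,F)\le\frac{k^2}{2t(t-1)}+o(k^2)$. This proves Theorem 2, and with $F=P_{2t}$ and the lower bound from Lemma 5 it proves Theorem 1. $\blacksquare$

## Stability from the spare $\nu^2$

For Theorem 3 we use the Erdős–Simonovits stability theorem in this form: a $K_{t+1}$-free graph on $n$ vertices with at least $\left(1-\frac1t-o(1)\right)\frac{n^2}2$ edges differs from a copy of $T_t(n)$ on its vertex set in $o(n^2)$ edges, as $n\to\infty$.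

**Step 1: a sequence of counterexamples.** The purpose is to let all error parameters tend to zero. Suppose that Theorem 3 fails for some $\alpha>0$. For each $j\ge2$ put $\eta_j=\beta_j=\frac1j$, and let $K_j$ be a threshold such that (7) and (8) hold for these parameters whenever $k\ge K_j$ and $G'$ is nonempty. Since the theorem fails for $\xi=\frac1j$ and $k_0=\max(K_j,j)$, there are $k=k_j\ge\max(K_j,j)$ and a graph $G=G_j$ with $\mathrm{ex}(G,F)<k$ and $e(G)\ge\left(\frac1{2t(t-1)}-\frac1j\right)k^2$, but no $T_t(N)$ as required. Let $G'$ be the graph from Lemma 6 with $\eta_j$, let $n$ be its number of vertices, and, once $G'$ is nonempty, let $\nu$ be the number from Proposition 9. All $o(\cdot)$ are for $j\to\infty$, and the index $j$ is suppressed.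

**Step 2: $\nu\to0$ and $n\sim\frac{k}{t-1}$.** The purpose is to show that near-equality leaves no room for gain. Lemma 6 loses at most $2\eta_jk^2=o(k^2)$ edges, so
$$2e(G')\ge\frac{k^2}{t(t-1)}-o(k^2). \tag{9}$$
In particular $G'$ is nonempty for $j$ large. Since $2e(G')\le n^2$, there is a constant $c>0$, depending on $t$ only, with $n\ge ck$ for $j$ large; also $n<2k$. Comparing (9) with (8) gives $\nu^2n^2=o(k^2)$, hence $\nu\to0$. By (7), $(t-1)n\le(1+o(1))k$. By (9) and part (b),
$$\frac{k^2}{t(t-1)}-o(k^2)\le\left(1-\frac1t\right)n^2+\left(\frac{2\nu}t+\beta_j\right)n^2=\frac{t-1}tn^2+o(k^2),$$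
so $n\ge\frac k{t-1}-o(k)$. Therefore $n=(1+o(1))\frac k{t-1}$, and (9) becomes $2e(G')\ge\left(1-\frac1t-o(1)\right)n^2$.

**Step 3: from $G'$ to $T_t(N)$.** The purpose is to apply the stability theorem and adjust the number of vertices. By part (c), deleting at most $(\beta_j+2t\nu)n^2=o(n^2)$ edges makes $G'$ $K_{t+1}$-free. The resulting graph still has at least $\left(1-\frac1t-o(1)\right)\frac{n^2}2$ edges, so it differs from a copy of $T_t(n)$ on $V(G')$ in $o(n^2)$ edges. Hence $|E(G')\,\triangle\,E(T_t(n))|=o(k^2)$. Since $G'\subseteq G$, also $|E(G)\,\triangle\,E(G')|=o(k^2)$.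

Let $N=\lfloor k/(t-1)\rfloor$, so $|n-N|=o(k)$. If $N\le n$, delete vertices of $T_t(n)$ one at a time from a largest part until a copy of $T_t(N)$ is left. If $N>n$, add vertices one at a time to a smallest part, using vertices of $G$ outside $V(G')$ or, if there are not enough, isolated vertices added to $G$. In either case the two graphs are nested and differ in at most $|n-N|\max(n,N)=o(k^2)$ edges. Altogether $|E(G)\,\triangle\,E(T_t(N))|=o(k^2)$, which is at most $\alpha k^2$ for $j$ large. This contradicts the choice of $G=G_j$ and proves Theorem 3. $\blacksquare$
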